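# A scattered poset with no infinite antichain and no strongly maximal chain

## A guess that survives the small cases

The natural first guess about the following question is "yes". We fix the terms, state the guess, and see how far it holds.

Throughout we work in ZFC. Cardinals are initial ordinals, and $x\parallel y$ means that $x$ and $y$ are incomparable. A subset $X$ of a poset $P$ is a chain if its elements are pairwise comparable, and an antichain if its elements are pairwise incomparable. The empty set is a chain.

**Definition (FAC).** A poset satisfies the *finite antichain condition*, and is called an *FAC poset*, if it has no infinite antichain.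

For instance, $\omega\times\omega$ with the coordinatewise order has the antichains $\{(i,j): i+j=n\}$, which are as large as we like, but it has no infinite antichain. To see this, recall that every infinite sequence of ordinals has an infinite nondecreasing subsequence: take a term of least value, then a term of least value among the later ones, and so on. Apply this to the first coordinates and then to the second coordinates. Every infinite sequence of pairs of ordinals has an infinite subsequence along which both coordinates are nondecreasing, so an infinite set of pairs always contains two comparable ones.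

**Definition (scattered).** A poset is *scattered* if it contains no chain order-isomorphic to $(\mathbb Q,<)$.

Well-ordered sets, their reverses, and $\mathbb Z$ are scattered; $\mathbb R$ is not.

**Definition (strongly maximal).** A chain $C$ in $P$ is *strongly maximal* if $|D\setminus C|\le|C\setminus D|$, as cardinals, for every chain $D$ in $P$.

A strongly maximal chain is maximal under inclusion, since adding one point would give $|D\setminus C|=1$ and $|C\setminus D|=0$. The converse fails: in the poset $\{a\}\cup\{b<c\}$ with $a\parallel b,c$, the chain $\{a\}$ is maximal, but $D=\{b,c\}$ gains $2$ and loses $1$.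

It is known that every countable FAC poset has a strongly maximal chain. We call this the *countable FAC theorem* and use it once, in Theorem 3. The guess for uncountable posets is this.

**Conjecture.** Let $P$ be a scattered FAC poset. Then $P$ has a strongly maximal chain.

The statement is taken from Lawrence Hollom, "The Aharoni–Korman conjecture is false", arXiv:2411.16844 (2024). Here are three easy tests.

*A longest chain of finite length.* If $C$ has the largest size among all chains and that size is finite, then $|D|\le|C|$ gives $|D\setminus C|=|D|-|D\cap C|\le|C|-|D\cap C|=|C\setminus D|$. So $C$ is strongly maximal, and in particular finite posets pass.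

*Two disjoint chains.* Let $P$ be the disjoint union of chains $A$ and $B$ with $|A|\ge|B|$ and no relations between them. A chain $D$ lies in $A$ or in $B$. If $D\subseteq A$, then $D\setminus A=\emptyset$. If $D\subseteq B$ is nonempty, then $|D\setminus A|=|D|\le|A|=|A\setminus D|$. So $A$ is strongly maximal.

*No FAC.* In the disjoint union of chains $L_1,L_2,\dots$ with $|L_n|=n$, any chain $C$ lies in some $L_n$, and $D=L_{n+1}$ gains $n+1$ and loses at most $n$. So the antichain condition matters.

## Columns in a reversed product $\kappa\times\omega$

The first uncountable test that is not a chain or a union of chains is a reversed product of two well-orders. It will also be our building block.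

**Definition (block).** For an infinite cardinal $\kappa$ and $k\in\omega$, let $H(\kappa,k)$ be the set of pairs $(i,j)$ with $i<\kappa$, $j\in\omega$, $j\ge k$, ordered by
$$(i,j)\le(i',j')\iff i\ge i'\text{ and }j\ge j'.$$
*Column* $n$ is the set $\{(i,n):i<\kappa\}$, for $n\ge k$. We call $j$ the *column index* of $(i,j)$.

Going up in a block lowers coordinates. Two elements are incomparable exactly when one of them has the strictly smaller $i$ and the strictly larger $j$. Each column is a chain of size $\kappa$, and $|H(\kappa,k)|=\kappa\cdot\aleph_0=\kappa$.

Which columns are good chains? Column $k+1$ is not even maximal: the point $(0,k)$ lies above all of it. The next lemma says that such finite gains, using smaller column indices, are the only way to beat a column inside a block.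

**Lemma 1.** Let $S$ be column $n$ of $H(\kappa,k)$ and let $D$ be a chain in $H(\kappa,k)$. Then at least one of the following holds:

- (a) $|D\setminus S|\le|S\setminus D|$;
- (b) $D\setminus S$ is finite and nonempty, and all its elements have column index $<n$.

In particular, if $n=k$ then (a) holds for every $D$, so column $k$ is a strongly maximal chain of $H(\kappa,k)$.

*Proof.* Suppose first that some $(i,j)\in D$ has $j>n$. It is incomparable to $(i',n)$ for every $i'$ with $i<i'<\kappa$, so $D$ misses $\kappa$ points of $S$. Then $|S\setminus D|=\kappa\ge|D\setminus S|$, which is (a).

Now suppose that no element of $D$ has column index $>n$. Every element of $E:=D\setminus S$ has column index in $\{k,\dots,n-1\}$. If $E=\emptyset$, then (a) holds. Let $E\ne\emptyset$; so $n>k$. Let $I$ be the set of first coordinates of elements of $E$, so that $|I|\le|E|\le|I|\cdot(n-k)$.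

If $I$ is finite, then $E$ is finite, and (b) holds.

If $I$ is infinite, then $|E|=|I|$. For $(i,j)\in E$ and $i'<i$ we have $j<n$ and $i>i'$, so $(i',n)\parallel(i,j)$ and $(i',n)\notin D$. Hence $S\setminus D$ contains $(i',n)$ for every $i'$ below some member of $I$, in particular for every $i'\in I$ except possibly $\max I$. So $|S\setminus D|\ge|I|=|E|$, which is (a).

If $n=k$ there is no column index below $n$, so (b) is impossible. $\square$

A single block passes the test. Now we stack blocks.

## The stacked posets $P(\vec\kappa)$

Let $\vec\kappa=(\kappa_k)_{k\in\omega}$ be a sequence of infinite cardinals.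

**Definition (stack).** Put
$$P(\vec\kappa)=\{(k,i,j):k,j\in\omega,\ j\ge k,\ i<\kappa_k\},\qquad H_k=\{(k,i,j)\in P(\vec\kappa)\},$$
where $H_k$ denotes the set of elements with first coordinate $k$. Let $(k,i,j)<(k',i',j')$ iff one of the following holds:

1. $k'\ge k+2$;
2. $k'=k+1$ and $j\ge j'$;
3. $k'=k$, $i\ge i'$, $j\ge j'$ and $(i,j)\ne(i',j')$.

So $H_k$ is a copy of $H(\kappa_k,k)$, and $|H_k|=\kappa_k$. We call $k$ the block index and $j$ the column index of $(k,i,j)$, and $\{(k,i,j):i<\kappa_k\}$ is column $j$ of $H_k$. Blocks at distance at least $2$ are completely comparable. Between neighboring blocks, $(k,i,j)$ and $(k+1,i',j')$ are comparable iff $j\ge j'$. For example, $(0,5,3)<(1,0,2)$, while $(0,5,3)\parallel(1,0,4)$ and $(0,5,3)<(2,0,4)$.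

Two features pull against each other. A chain that climbs through neighboring blocks can never increase its column index. But the condition $j\ge k$ forces large column indices high up.

**Lemma 2.** $P(\vec\kappa)$ is a scattered FAC poset.

*Proof.* **Partial order.** Irreflexivity is clear. Let $x=(k,i,j)<y=(k',i',j')<z=(k'',i'',j'')$; then $k\le k'\le k''$. If $k''\ge k+2$, then $x<z$ by clause 1. If $k''=k+1$, one of the two relations comes from clause 2 and the other from clause 3; both give weak decrease of the column index, so $j\ge j'\ge j''$ and $x<z$ by clause 2. If $k''=k$, both come from clause 3. Then $i\ge i'\ge i''$ and $j\ge j'\ge j''$, and $(i,j)=(i'',j'')$ would force $(i,j)=(i',j')$, which is excluded; so $x<z$ by clause 3.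

**FAC.** By clause 1, the block indices of two elements of an antichain differ by at most $1$, so an antichain lies in $H_k\cup H_{k+1}$ for some $k$. If it is infinite, it has infinitely many elements in one block. By the fact on pairs of ordinals recalled above, two of these have both coordinates weakly ordered the same way, so they are comparable, a contradiction.

**Scattered.** First, $H_k$ has no infinite strictly increasing sequence. Along one, both $i$ and $j$ are nonincreasing sequences of ordinals, hence eventually constant, while at each step at least one of them strictly drops. Now suppose $E\subseteq P(\vec\kappa)$ is a chain isomorphic to $\mathbb Q$, and let $x<y$ in $E$. The block index is nondecreasing along $E$, so $[x,y]\cap E$ is a union of finitely many sets $[x,y]\cap E\cap H_k$, each convex in $E$. Since $[x,y]\cap E$ is infinite, one of them contains two elements $u<v$. By convexity all of $[u,v]\cap E$ lies in $H_k$. This is a dense order, so it contains an infinite strictly increasing sequence, a contradiction. $\square$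

## Finite stacks pass the test, and the limit is empty

Keep only the blocks $H_0,\dots,H_N$. We check that the guess is right here, for all infinite $\kappa_0,\dots,\kappa_N$: a strongly maximal chain is
$$C_N=\bigcup_{k\le N}S_k,\qquad S_k=\text{column }N\text{ of }H_k .$$
It is a chain, because neighboring blocks use the same column index.

Take $N=1$. Inside $H_0$ alone, column $1$ could be improved by adding $(0,0,0)$ on top. But $(0,0,0)$ is incomparable to every element of column $1$ of $H_1$. So the gain of one point costs $\kappa_1$ points.

The general check is the same. Let $D$ be a chain in $H_0\cup\dots\cup H_N$, and put $D_k=D\cap H_k$, $x_k=|D_k\setminus S_k|$ and $y_k=|S_k\setminus D_k|$. By Lemma 1, either $x_k\le y_k$, or $x_k$ is finite and $D_k$ has an element with column index $<N$. The second case needs $k<N$. Such an element is incomparable to all of $S_{k+1}$, so $y_{k+1}=\kappa_{k+1}$ is infinite and $x_k\le y_{k+1}$. Summing over $k$, each finite $y_m$ is used at most once and each infinite $y_m$ at most twice. Hence $|D\setminus C_N|=\sum_k x_k\le\sum_m y_m=|C_N\setminus D|$.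

The sensible plan for the full stack is therefore to let $N\to\infty$. It stops working at one visible point: an element $(k,i,j)$ belongs to $C_N$ only for $N=j$. As $N$ grows, the winning columns run off to infinity, and no element lies in more than one $C_N$. There is nothing to take a limit of. This is not an accident of our choice of chains.

**Lemma 3.** For every $m$, no chain of $P(\vec\kappa)$ meets all $H_k$ with $k\ge m$.

*Proof.* Suppose $C$ is a chain and $(k,i_k,j_k)\in C$ for all $k\ge m$. Elements of neighboring blocks in $C$ are comparable, so $j_k\ge j_{k+1}$ by clause 2. Hence $j_m\ge j_k\ge k$ for all $k\ge m$, which is absurd. $\square$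

So every chain has empty blocks, arbitrarily high up. Let us see what an empty block costs when $\kappa_k=\aleph_{k+1}$. Take the chain
$$C=\bigcup_{r\in\omega}\text{column }2r\text{ of }H_{2r}.$$
It is a chain, since its blocks have distance at least $2$, and it has size $\sup_r\aleph_{2r+1}=\aleph_\omega=|P(\vec\kappa)|$, the largest size possible. Still, it can be beaten. Block $1$ is empty. Insert column $2$ of $H_1$. This column lies below column $2$ of $H_2$, because $2\ge2$. It is comparable to everything in blocks $4,6,\dots$, and it is incomparable to column $0$ of $H_0$. So we insert it and delete column $0$ of $H_0$: the gain is $\aleph_2$ and the loss is $\aleph_1$. A chain of the largest cardinality need not be strongly maximal.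

## Exchanging a column at an empty block

We now turn this example into an argument against an arbitrary chain $C$. Let $S_k=C\cap H_k$, and suppose $S_k=\emptyset$. We want to insert some column $j_1$ of $H_k$. Only $S_{k-1}$ and $S_{k+1}$ can be in the way.

The elements of $S_{k-1}$ we simply delete. There are at most $\kappa_{k-1}$ of them, which is cheap if $\kappa_{k-1}<\kappa_k$. An element $(k+1,i',j')$ of $S_{k+1}$ is in the way only if $j'>j_1$. So if the column indices in $S_{k+1}$ are bounded, we choose $j_1$ at or above the bound and nothing in $S_{k+1}$ is in the way.

If the column indices in $S_{k+1}$ are unbounded, no choice of $j_1$ works, and the insertion into $H_k$ breaks down. The point that saves us is that such an $S_{k+1}$ is thin, so that the gain can be made in $H_{k+1}$ itself. Recall that an infinite cardinal $\kappa$ has uncountable cofinality if every countable set of ordinals below $\kappa$ has its supremum below $\kappa$; every successor cardinal $\aleph_{\alpha+1}$ is regular, hence has uncountable cofinality.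

**Lemma 4.** Let $\kappa_k$ have uncountable cofinality and let $S\subseteq H_k$ be a chain whose set of column indices is unbounded in $\omega$. Then $|S|<\kappa_k$.

*Proof.* If $(k,i,j),(k,i',j')\in S$ and $j'>j$, then comparability forces $i'\ge i$. For each $n\in\omega$ choose $(k,i_n,j_n)\in S$ with $j_n\ge n$, and let $i^*=\sup_n i_n$. Then $i^*<\kappa_k$, because $\kappa_k$ has uncountable cofinality. Given any $(k,i,j)\in S$, take $n>j$. Then $j_n\ge n>j$, so $i\le i_n\le i^*$. So there are at most $|i^*+1|$ possible values of $i$ and countably many of $j$, and $|S|\le|i^*+1|\cdot\aleph_0<\kappa_k$, since $\kappa_k$ is an uncountable cardinal. $\square$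

The cofinality hypothesis is needed. If $\kappa_k=\aleph_\omega$, the set of all $(k,i,j)$ with $j\ge k$ and $\aleph_j\le i<\aleph_{j+1}$ has size $\aleph_\omega$ and unbounded column indices. It is a chain: if $j<j'$ then $i<\aleph_{j+1}\le\aleph_{j'}\le i'$, and elements with the same $j$ lie in one column.

**Theorem 1.** Let $\kappa_0<\kappa_1<\cdots$ be cardinals of uncountable cofinality, for example $\kappa_k=\aleph_{k+1}$. Then the scattered FAC poset $P(\vec\kappa)$ has no strongly maximal chain. In particular there is a counterexample to the Conjecture of cardinality $\aleph_\omega$. Moreover, if $\kappa_0>\mu$ for a cardinal $\mu$, then every chain $C$ admits a chain $D$ with $|D\setminus C|>|C\setminus D|+\mu$.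

*Proof.* Let $C$ be a chain, $S_k=C\cap H_k$, and $S_{-1}=\emptyset$.

**Step 1: an empty block.** This step finds the place for the exchange. By Lemma 3 with $m=0$ there is $k$ with $S_k=\emptyset$. Fix it.

**Step 2: the column indices of $S_{k+1}$ are unbounded.** Here we replace the thin set $S_{k+1}$ by a full column. By Lemma 4, $|S_{k+1}|<\kappa_{k+1}$. Fix $(k+1,i_0,j_0)\in S_{k+1}$, let $B$ be column $j_0$ of $H_{k+1}$, and put
$$D=(C\setminus S_{k+1})\cup B.$$
We check that $D$ is a chain. The sets $C\setminus S_{k+1}$ and $B$ are chains, so we compare elements of one with elements of the other. There are no elements of $C$ in $H_k$, and those in $H_{k+1}$ were removed. An element $(k+2,i',j')\in C$ is comparable to $(k+1,i_0,j_0)\in C$, so $j_0\ge j'$; since every element of $B$ has column index $j_0$, it lies above all of $B$. All remaining elements of $C$ lie in blocks at distance at least $2$ from $k+1$, and are comparable to all of $B$.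

We count. The loss is $|C\setminus D|\le|S_{k+1}|<\kappa_{k+1}$. For the gain, $D\setminus C=B\setminus C$, where $|B|=\kappa_{k+1}$ and $C\cap B\subseteq S_{k+1}$ has size $<\kappa_{k+1}$. So $|D\setminus C|=\kappa_{k+1}$.

**Step 3: the column indices of $S_{k+1}$ are bounded (possibly $S_{k+1}=\emptyset$).** Here we fill the empty block. Choose $j_1\ge k$ that is at least every column index occurring in $S_{k+1}$. Let $B$ be column $j_1$ of $H_k$, which exists since $j_1\ge k$, and put
$$D=(C\setminus S_{k-1})\cup B.$$
Again $D$ is a chain. There are no elements of $C$ in $H_k$, and $S_{k-1}$ has been removed. Each $(k+1,i',j')\in C$ has $j'\le j_1$, so it lies above all of $B$. All other elements of $C$ lie in blocks at distance at least $2$ from $k$.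

We count. Since $S_k=\emptyset$, the set $B$ is disjoint from $C$ and $|D\setminus C|=\kappa_k$. The loss is $|C\setminus D|\le|S_{k-1}|\le\kappa_{k-1}<\kappa_k$ if $k\ge1$, and $C\setminus D=\emptyset$ if $k=0$.

**Step 4: conclusion.** This step reads off the statements. In both cases $|D\setminus C|$ is an infinite cardinal larger than $|C\setminus D|$, so $C$ is not strongly maximal. As $C$ was arbitrary, $P(\vec\kappa)$ has no strongly maximal chain; it is scattered and FAC by Lemma 2. If $\kappa_0>\mu$, then $|D\setminus C|\ge\kappa_0>\mu$ as well. An infinite cardinal that exceeds both $|C\setminus D|$ and $\mu$ exceeds their sum. Finally, for $\kappa_k=\aleph_{k+1}$ we have $|P(\vec\kappa)|=\sum_k\aleph_{k+1}=\aleph_\omega$. $\square$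

So the Conjecture is false. It stays false even if an error of any prescribed cardinality $\mu$ is allowed: choose an ordinal $\alpha$ with $\mu\le\aleph_\alpha$ and take $\kappa_k=\aleph_{\alpha+k+1}$.

## Sequences that fail to increase infinitely often

The proof used the strict increase $\kappa_{k-1}<\kappa_k$ only at the place of the exchange. Does the answer change if the increase fails now and then? Take $\kappa_k=\aleph_2$ for even $k$ and $\kappa_k=\aleph_1$ for odd $k$, and again the chain made of column $2r$ of $H_{2r}$ for all $r$. Its empty blocks are the odd ones. An element of $H_{2r+1}$ has column index at least $2r+1$, so it is incomparable to all of column $2r$ of $H_{2r}$. Putting anything into block $2r+1$ therefore costs $\aleph_2$ and gains at most $\aleph_1$ there. This suggests placing each empty block just above a block that is at least as large.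

**Theorem 2.** Let all $\kappa_k$ have uncountable cofinality. Then $P(\vec\kappa)$ has a strongly maximal chain if and only if $\kappa_k\ge\kappa_{k+1}$ for infinitely many $k$. Consequently the least cardinality of a counterexample in this family is exactly $\aleph_\omega$.

*Proof.* **Step 1: only if.** We rerun the proof of Theorem 1 far enough up. Suppose that $\kappa_k\ge\kappa_{k+1}$ holds for only finitely many $k$. Then there is $m$ with $\kappa_k<\kappa_{k+1}$ for all $k\ge m$. Given a chain $C$, Lemma 3 gives $k\ge m+1$ with $C\cap H_k=\emptyset$. If the column indices of $C\cap H_{k+1}$ are unbounded, the exchange of Step 2 of Theorem 1 applies: it used only $C\cap H_k=\emptyset$ and the uncountable cofinality of $\kappa_{k+1}$. If they are bounded, the exchange of Step 3 applies: it used only $C\cap H_k=\emptyset$ and $\kappa_{k-1}<\kappa_k$, which holds since $k-1\ge m$. Either way $C$ is not strongly maximal.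

The other direction, Steps 2 to 5, works for arbitrary infinite $\kappa_k$.

**Step 2: the candidate chain.** This step places the empty blocks. Choose $k_0<k_1<\cdots$ with $k_{r+1}\ge k_r+2$ and $\kappa_{k_r}\ge\kappa_{k_r+1}$ for all $r$. Let $G=\{k_r+1:r\in\omega\}$; because of the gaps, no $k_r$ lies in $G$. For $k\in G$ let $S_k=\emptyset$. For $k\notin G$ let
$$\rho(k)=\min\{k_r:k_r\ge k\},\qquad S_k=\text{column }\rho(k)\text{ of }H_k,$$
which exists since $\rho(k)\ge k$. Put $C=\bigcup_kS_k$.

This is a chain. Only neighboring blocks need a check. If $k,k+1\notin G$, then $k$ is not of the form $k_r$, so the least $k_r\ge k$ is the least $k_r\ge k+1$. That is, $\rho(k)=\rho(k+1)$, and all elements of $S_k$ lie below all elements of $S_{k+1}$.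

**Step 3: the claim.** We compare $C$ with a competitor block by block. Let $D$ be any chain, and put $D_k=D\cap H_k$, $x_k=|D_k\setminus S_k|$ and $y_k=|S_k\setminus D_k|$. We claim that for every $k$ at least one of the following holds:

- $(\alpha)$ $x_k\le y_k$;
- $(\beta)$ $k\ge1$, $y_{k-1}$ is infinite and $x_k\le y_{k-1}$;
- $(\gamma)$ $y_{k+1}$ is infinite and $x_k\le y_{k+1}$.

**Step 4: proof of the claim.** We treat empty and nonempty blocks of $C$ separately.

Let $k=k_r+1\in G$. If $D_k=\emptyset$, then $(\alpha)$ holds. Otherwise some element of $D_k$ has column index at least $k=k_r+1$. It is incomparable to every element of $S_{k_r}$, since $\rho(k_r)=k_r$ and $S_{k_r}$ is column $k_r$. So $D$ misses all of $S_{k_r}$, and $y_{k-1}=\kappa_{k_r}\ge\kappa_k\ge x_k$. This is $(\beta)$.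

Let $k\notin G$ and $n=\rho(k)$. Apply Lemma 1 to the chain $D_k$ and to $S_k$, which is column $n$ of $H_k$. In case (a) of the lemma, $(\alpha)$ holds. In case (b), $x_k$ is finite, and some element of $D_k$ has column index $j$ with $k\le j<n$. So $n>k$, and hence $k$ is not of the form $k_r$. Therefore $k+1\notin G$, and $\rho(k+1)=n$ as in Step 2. The element with column index $j<n$ is incomparable to all of $S_{k+1}$, which is column $n$ of $H_{k+1}$. So $y_{k+1}=\kappa_{k+1}$ is infinite and $x_k\le y_{k+1}$. This is $(\gamma)$.

**Step 5: summation.** We add up the local bounds. Bound each $x_k$ by the term given in the claim. A finite $y_m$ is used at most once, namely through $(\alpha)$ with $k=m$. An infinite $y_m$ is used at most three times, namely for $k=m,m+1,m-1$, and $3y_m=y_m$. Therefore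
$$|D\setminus C|=\sum_kx_k\le\sum_my_m=|C\setminus D|,$$
and $C$ is strongly maximal.

**Step 6: the least cardinality.** If $P(\vec\kappa)$ in this family has no strongly maximal chain, then $\kappa_m<\kappa_{m+1}<\cdots$ for some $m$, so $\kappa_{m+r}\ge\aleph_r$ for all $r$ and $|P(\vec\kappa)|=\sup_k\kappa_k\ge\aleph_\omega$. The value $\aleph_\omega$ is attained by Theorem 1. $\square$

Let $\mu$ now denote the least cardinality of a scattered FAC poset without a strongly maximal chain, in general and not only in this family. The countable FAC theorem and Theorem 1 give $\aleph_1\le\mu\le\aleph_\omega$. The arguments here do not determine $\mu$.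

## Lexicographic sums with finitely many infinite chain sizes

The next theorem is positive. It concerns posets glued along a countable index poset.

**Definition (lexicographic sum).** For a poset $Q$ and posets $(P_q)_{q\in Q}$, the *lexicographic sum* is $\bigcup_q\{q\}\times P_q$, with $(q,a)<(q',a')$ iff $q<q'$, or $q=q'$ and $a<a'$.

Over a two-element antichain this is the disjoint union; over the chain $0<1$ it puts $P_1$ on top of $P_0$.

Two observations will be used below. An antichain of a sum of chains has at most one point over each $q$, so it projects injectively onto an antichain of $Q$. And if $q\ne q'$ are comparable in $Q$, then every point over $q$ is comparable to every point over $q'$.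

To find a strongly maximal chain in a sum, we choose a chain $S$ in $Q$ and use a strongly maximal chain $C_q$ over each $q\in S$. The question is which $S$ to take, when $q$ counts with weight $|C_q|$. If only finitely many infinite weights occur, we can be greedy: serve the largest infinite weight first, then the next, and use the countable FAC theorem for the finite weights.

**Theorem 3.** Let $Q$ be a countable FAC poset. For each $q\in Q$ let $P_q\ne\emptyset$ be a poset with a strongly maximal chain $C_q$. Suppose only finitely many infinite cardinals occur among the $|C_q|$. Then the lexicographic sum $P$ of the $P_q$ over $Q$ has a strongly maximal chain.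

*Proof.* **Step 1: weights.** We record that $C_q$ has the largest size in $P_q$. Put $w(q)=|C_q|$. Since $P_q\neq\emptyset$ and $C_q$ is maximal, $w(q)\ge1$. Every chain $X$ of $P_q$ satisfies
$$|X|=|X\cap C_q|+|X\setminus C_q|\le|X\cap C_q|+|C_q\setminus X|=w(q).$$

**Step 2: the greedy choice.** This builds the part of $S$ with infinite weights. Let $\lambda_1>\dots>\lambda_m$ be the infinite values of $w$. Recursively, for $a=1,\dots,m$, let $S_a$ be a maximal chain in
$$\{q\in Q: w(q)=\lambda_a,\ q\text{ comparable to all of }S_1\cup\dots\cup S_{a-1}\}.$$
It may be empty.

**Step 3: the finite weights.** This completes $S$. Let $Q_f$ be the set of $q\in Q$ with $w(q)$ finite that are comparable to all of $S_1\cup\dots\cup S_m$. Take pairwise disjoint chains $L_q$ of $w(q)$ elements, and replace each $q\in Q_f$ by $L_q$; that is, form the lexicographic sum of the $L_q$ over $Q_f$. It is countable, and it is FAC because $Q_f$ is. By the countable FAC theorem it has a strongly maximal chain $C'$. Being strongly maximal, $C'$ is a maximal chain. If $C'$ contains a point of $L_q$, then every other point of $L_q$ is comparable to all of $C'$, so $L_q\subseteq C'$. Hence $C'=\bigcup_{q\in S_f}L_q$ for some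 chain $S_f\subseteq Q_f$.

Let $S=S_1\cup\dots\cup S_m\cup S_f$. Each part is a chain and is comparable to all earlier parts, so $S$ is a chain of $Q$. Let $C=\bigcup_{q\in S}\{q\}\times C_q$, which is a chain of $P$.

**Step 4: reduction to weights.** We reduce the comparison to one in $Q$. Let $D$ be a chain of $P$ with slices $D_q\subseteq P_q$, and let $T=\{q:D_q\ne\emptyset\}$, a chain of $Q$. Then
$$|D\setminus C|=\sum_{q\in T\cap S}|D_q\setminus C_q|+\sum_{q\in T\setminus S}|D_q|,\qquad |C\setminus D|=\sum_{q\in T\cap S}|C_q\setminus D_q|+\sum_{q\in S\setminus T}w(q).$$
We have $|D_q\setminus C_q|\le|C_q\setminus D_q|$ for $q\in T\cap S$, and $|D_q|\le w(q)$ by Step 1. So it suffices to show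
$$\sum_{q\in T\setminus S}w(q)\le\sum_{q\in S\setminus T}w(q).\tag{1}$$

**Step 5: proof of (1).** There are three cases.

*Some $q\in T\setminus S$ has infinite weight.* Take such a $q$ of largest weight, say $\lambda_a$. Some $s\in S_1\cup\dots\cup S_a$ satisfies $s\parallel q$: if $q$ is comparable to all of $S_1\cup\dots\cup S_{a-1}$, then $q$ belongs to the set in which $S_a$ is a maximal chain, and since $q\notin S_a$, some $s\in S_a$ is incomparable to $q$. As $T$ is a chain containing $q$, we have $s\in S\setminus T$. Since $T\setminus S$ is countable and all its weights are at most $\lambda_a$,
$$\sum_{T\setminus S}w\le\aleph_0\cdot\lambda_a=\lambda_a\le w(s)\le\sum_{S\setminus T}w .$$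

*All weights on $T\setminus S$ are finite, and some $q\in T\setminus S$ is incomparable to some $s\in S$ of infinite weight.* Then $s\notin T$, and $\sum_{T\setminus S}w\le\aleph_0\le w(s)\le\sum_{S\setminus T}w$.

*Otherwise.* All weights on $T\setminus S$ are finite, and every $q\in T\setminus S$ is comparable to all of $S_1\cup\dots\cup S_m$. So $T\setminus S\subseteq Q_f$. Let $D'=\bigcup_{q\in T\cap Q_f}L_q$, a chain. Since $S\cap Q_f=S_f$, strong maximality of $C'$ gives
$$\sum_{T\setminus S}w=|D'\setminus C'|\le|C'\setminus D'|=\sum_{S_f\setminus T}w\le\sum_{S\setminus T}w.$$
This proves (1). $\square$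

In particular, a lexicographic sum of chains over a countable FAC poset that has cardinality $<\aleph_\omega$ always has a strongly maximal chain. Indeed, drop the indices with empty chains; the rest of the index poset is still countable and FAC. A nonempty chain $P_q$ is strongly maximal in itself, so take $C_q=P_q$. The total cardinality is at most some $\aleph_n$, so at most the infinite values $\aleph_0,\dots,\aleph_n$ occur. Hence no lexicographic sum of chains over a countable FAC poset can be a counterexample to the Conjecture below $\aleph_\omega$.

## A countable index poset with infinitely many chain sizes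

The greedy choice started from a largest infinite weight. If infinitely many infinite weights occur, there may be none. The stack $P(\vec\kappa)$ with all $\kappa_k=\omega$ shows that the finiteness hypothesis of Theorem 3 cannot be dropped, even for sums of well-ordered chains over a countable scattered FAC poset. Here Lemma 4 is not available, since $\{(k,j,j):j\ge k\}$ is a chain in $H_k$ that has full size $\omega$ and unbounded column indices. Its role is taken over by weights that increase strictly with the coordinate $i$.

**Theorem 4.** Let $Q=P(\vec\kappa)$ with all $\kappa_k=\omega$. Let $A_{(k,i,j)}$ be a well-ordered chain of cardinality $\lambda_{k,i}:=\aleph_{\omega\cdot k+i+1}$. Then the lexicographic sum $P$ of the $A_q$ over the countable poset $Q$ is a scattered FAC poset with no strongly maximal chain.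

So in block $0$ the sizes are $\aleph_1,\aleph_2,\dots$ as $i$ grows, in block $1$ they are $\aleph_{\omega+1},\aleph_{\omega+2},\dots$, and so on. The column index does not affect the size.

*Proof.* We write $A_q$ also for the copy $\{q\}\times A_q$ inside $P$.

**Step 1: $P$ is scattered and FAC.** This checks that $P$ is in the scope of the Conjecture. By Lemma 2, $Q$ is scattered and FAC. An antichain of $P$ projects injectively onto an antichain of $Q$, so $P$ is FAC. Suppose $E\subseteq P$ is a copy of $\mathbb Q$. If $x<z<y$ in $E$ with $x,y\in A_q$, then the index of $z$ lies between $q$ and $q$, so $z\in A_q$. Hence $E\cap A_q$ is convex in $E$. If it had two points it would contain an infinite strictly decreasing sequence, which is impossible in a well-ordered set. So $E$ has at most one point in each $A_q$ and projects isomorphically onto a copy of $\mathbb Q$ in $Q$, a contradiction.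

**Step 2: a necessary condition.** We translate strong maximality into a condition on the index chain. Suppose $C$ is a strongly maximal chain of $P$, and let $S\subseteq Q$ be its support, the set of $q$ with $C\cap A_q\ne\emptyset$; it is a chain. If $q\in S$, every point of $A_q$ is comparable to all of $C$, so maximality gives $C=\bigcup_{q\in S}A_q$. For $q\in Q\setminus S$ let $N_q=\{s\in S:s\parallel q\}$. Removing $\bigcup_{s\in N_q}A_s$ from $C$ and adding $A_q$ yields a chain, because all remaining indices are comparable to $q$. Strong maximality gives
$$|A_q|\le\sum_{s\in N_q}|A_s|.$$
Write $|A_q|=\nu^+$ with $\nu$ infinite. If all $|A_s|$ with $s\in N_q$ were smaller than $\nu^+$, they would be at most $\nu$, and since $N_q$ is countable, the sum would be at most $\aleph_0\cdot\nu=\nu$, a contradiction. This yields: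

$(*)$ every $q\in Q\setminus S$ is incomparable to some $s\in S$ with $|A_s|\ge|A_q|$.

By Lemma 3 choose $k$ with $S\cap H_k=\emptyset$.

**Step 3: $S\cap H_{k+1}$ has bounded column indices.** This replaces the case distinction of Theorem 1. If $S\cap H_{k+1}=\emptyset$, there is nothing to show. Suppose $(k+1,i_0,j_0)\in S$, let $i\ge i_0$, and put $q=(k+1,i,j_0)$. We show $q\in S$.

Let $s\in S$ with $s\parallel q$. Then $s$ lies in $H_k$, $H_{k+1}$ or $H_{k+2}$. It is not in $H_k$, since $S\cap H_k=\emptyset$. If $s=(k+2,i',j')$, comparability with $(k+1,i_0,j_0)$ gives $j_0\ge j'$, so $s>q$, a contradiction. So $s=(k+1,i',j')$, and $s\parallel q$ means either $j'<j_0$ and $i'>i$, or $j'>j_0$ and $i'<i$. In the first case, comparability of $s$ with $(k+1,i_0,j_0)$ and $j'<j_0$ force $i'\le i_0\le i$, a contradiction. So $j'>j_0$ and $i'<i$, and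
$$|A_s|=\lambda_{k+1,i'}<\lambda_{k+1,i}=|A_q|.$$
Thus no $s\in S$ incomparable to $q$ has $|A_s|\ge|A_q|$, and $(*)$ gives $q\in S$.

So $(k+1,i,j_0)\in S$ for all $i\ge i_0$. If some $(k+1,i',j')\in S$ had $j'>j_0$, it would be incomparable to $(k+1,i,j_0)\in S$ for every $i>\max(i_0,i')$, which is impossible in a chain. So all column indices in $S\cap H_{k+1}$ are at most $j_0$.

**Step 4: contradiction at the empty block.** We find an index that violates $(*)$. Let $j_1\ge k$ bound the column indices of $S\cap H_{k+1}$, and let $q=(k,0,j_1)$. Since $S\cap H_k=\emptyset$, we have $q\notin S$. By the choice of $j_1$, $q$ lies below all of $S\cap H_{k+1}$, and blocks at distance at least $2$ are comparable to $q$. So any $s\in S$ with $s\parallel q$ lies in $H_{k-1}$; if $k=0$ there is none. For $s=(k-1,i,j)$ we have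
$$|A_s|=\aleph_{\omega\cdot(k-1)+i+1}<\aleph_{\omega\cdot k}<\aleph_{\omega\cdot k+1}=\lambda_{k,0}=|A_q|.$$
This contradicts $(*)$, so $P$ has no strongly maximal chain. $\square$
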